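\title{A counterexample to the higher-order Arf invariant conjecture for twisted Whitney towers}

\begin{abstract}
In the twisted Whitney tower filtration of Conant, Schneiderman and Teichner, the graded group of order $n$ is determined by Milnor invariants unless $n=4j-2$. In order $4j-2$ the kernel of the Milnor invariant is a quotient of $\mathbb{Z}_2\otimes\mathsf{L}_j$, where $\mathsf{L}_j$ is the degree $j$ part of the free Lie algebra on the link components. For $j=1$ the quotient map is an isomorphism, with inverse given by the classical Arf invariants of the components, and the higher-order Arf invariant conjecture asserts that it is an isomorphism for all $j$. We show that it is the zero map for all $j\ge 2$. The basic case is that the Bing double of the figure-eight knot bounds a twisted Whitney tower of order $7$. It follows that Milnor invariants and the classical Arf invariants of the components are the only obstructions to bounding a twisted Whitney tower of a given order.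
\end{abstract}

\section{Twisted Whitney towers and the conjecture}\label{sec:setup}

A link in $S^3=\partial B^4$ is slice if its components bound disjoint embedded disks in $B^4$. Every link bounds generically immersed disks, and one can try to remove their intersection points in pairs by Whitney moves. A Whitney move is guided by a Whitney disk, which has to be embedded, framed, and disjoint in its interior from the surfaces that it is meant to improve. In dimension four a generic Whitney disk has intersections of its own, and one pairs these by further Whitney disks. The result is a Whitney tower, and its order measures how far up the failure to be slice has been pushed. This section recalls the theory of Conant, Schneiderman and Teichner \cite{CST1,CST2,CST3}, where full definitions can be found, and states the conjecture.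

Everything is smooth. Links are ordered, oriented and framed, and have $m\ge1$ components. All groups below depend on $m$; when the number matters we write it in parentheses, as in $\mathcal{T}^\infty_n(m)$.

\subsection{Towers}

An \emph{order $0$ surface} is a generically immersed disk $D_i\subset B^4$ bounded by a component $L_i$ of the link $L$. Let $p,q$ be transverse intersection points of opposite signs between oriented surfaces $A$ and $B$ (possibly $A=B$). A \emph{Whitney disk} pairing $p$ and $q$ is a generically immersed disk $W$ whose boundary is the union of an arc $a\subset A$ and an arc $b\subset B$, both joining $p$ to $q$. Over $\partial W$ the normal bundle of $W$ has a nowhere zero \emph{Whitney section}, tangent to $A$ along $a$ and normal to $B$ along $b$. The obstruction to extending it to a nowhere zero section over $W$ is a relative Euler number $\omega(W)\in\mathbb{Z}$, the \emph{twisting} of $W$. The disk $W$ is \emph{framed} if $\omega(W)=0$ and \emph{twisted} otherwise. In the same way $\omega(D_i)$ is the obstruction to extending the framing of $L_i$ over $D_i$.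

Orders are assigned recursively. If two surfaces have orders $n_1$ and $n_2$, then a transverse intersection point between them has order $n_1+n_2$, and a Whitney disk pairing two such points has order $n_1+n_2+1$.

\begin{definition}
An \emph{order $n$ twisted Whitney tower} on $L$ consists of order $0$ disks bounded by $L$ together with layers of Whitney disks, such that all intersection points of order $<n$ are paired by Whitney disks and all surfaces of order $<n/2$ are framed.
\end{definition}

We say \emph{tower} for twisted Whitney tower. An order $n$ tower is also an order $k$ tower for $k\le n$, and every link bounds an order $0$ tower. The bound $n/2$ reflects that the twisting of a surface of order $k$ counts intersections with a parallel copy of itself, and these have order $2k$. For $n\ge1$ the framing condition includes the order $0$ disks. It only fixes the framing of the link, as the next lemma shows.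

\begin{lemma}\label{lem:zero}
Let $L$ bound order $0$ disks whose intersection points are all paired by Whitney disks. Then the linking numbers of $L$ vanish, and $\omega(D_i)$ is the framing of $L_i$. Hence a link that bounds a tower of order $\ge1$ is $0$-framed, and for a $0$-framed link the order $0$ disks are automatically framed once their intersections are paired.
\end{lemma}

\begin{proof}
Paired points have opposite signs, so $\operatorname{lk}(L_i,L_k)=D_i\cdot D_k=0$ for $i\ne k$, and the signed count $\sigma_i$ of self-intersections of $D_i$ is $0$. Let $L_i^+$ be the parallel of $L_i$ given by the framing. A generic push-off of $D_i$ with boundary $L_i^+$ meets $D_i$ in $\omega(D_i)$ zeros of a section, counted with sign, and in two points near each double point. Therefore the framing is $\operatorname{lk}(L_i,L_i^+)=\omega(D_i)+2\sigma_i=\omega(D_i)$.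
\end{proof}

From now on links are $0$-framed unless a framing is mentioned.

Two links are \emph{order $n$ twisted Whitney tower concordant} if their components cobound immersed annuli in $S^3\times[0,1]$ that support an order $n$ tower. Let $\mathsf{W}^\infty_n$ be the set of framed links that bound an order $n$ tower in $B^4$, modulo order $n+1$ twisted Whitney tower concordance. It is a finitely generated abelian group under a well-defined band sum, and the class of the unlink is zero. These groups are the graded pieces of the filtration of links by order. One understands them by squeezing them between an algebraic quotient, given by Milnor invariants, and a combinatorial group of trees that surjects onto them.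

\subsection{Milnor invariants}

Let $\mathsf{L}=\bigoplus_{j\ge1}\mathsf{L}_j$ be the free Lie algebra over $\mathbb{Z}$ on $X_1,\dots,X_m$, graded by bracket length, and let
\[
\mathsf{D}_n=\ker\bigl(\mathsf{L}_1\otimes\mathsf{L}_{n+1}\to\mathsf{L}_{n+2}\bigr)
\]
be the kernel of the bracket. For a group $G$ write $\Gamma_1G=G$ and $\Gamma_{q+1}G=[G,\Gamma_qG]$. For the free group $F$ on $m$ generators, $\Gamma_qF/\Gamma_{q+1}F\cong\mathsf{L}_q$. Let $G=\pi_1(S^3\smallsetminus L)$ and suppose that the longitudes of $L$, taken with respect to the framing, lie in $\Gamma_{n+1}G$. Then a choice of meridians gives $F/\Gamma_{n+2}F\cong G/\Gamma_{n+2}G$, the $i$-th longitude determines an element $\lambda_i\in\mathsf{L}_{n+1}$, and the \emph{order $n$ Milnor invariant} is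
\[
\mu_n(L)=\sum_{i=1}^m X_i\otimes\lambda_i\in\mathsf{D}_n .
\]
It collects the Milnor $\bar\mu$-invariants of length $n+2$, and it is defined exactly when $\mu_0,\dots,\mu_{n-1}$ vanish. For example, $\mathsf{D}_0$ is the group of symmetric tensors in $\mathsf{L}_1\otimes\mathsf{L}_1$, and $\mu_0(L)$ is the linking matrix with the framings on the diagonal. If the longitudes lie in $\Gamma_qG$ for all $q$, then all $\mu_n(L)$ vanish.

\subsection{Trees}\label{subsec:trees}

Trees are unitrivalent, with a cyclic ordering of the edges at each trivalent vertex. A \emph{rooted} tree has one unlabeled univalent vertex, the root. All other univalent vertices are \emph{leaves} and carry labels in $\{1,\dots,m\}$. The \emph{order} of a tree is its number of trivalent vertices, so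
\begin{equation}\label{eq:leaves}
\text{a tree with $a$ leaves has order $a-1$ if it is rooted and $a-2$ if it is unrooted.}
\end{equation}
For rooted trees $I,J$, let $\langle I,J\rangle$ be the unrooted tree obtained by gluing the roots, and let $(I,J)$ be the rooted tree obtained by joining the roots to a new trivalent vertex that carries a new root. The rooted tree with a single leaf labeled $i$ is denoted by $i$. A rooted tree with $j$ leaves gives an element of $\mathsf{L}_j$, denoted by the same letter: $i$ gives $X_i$, and a trivalent vertex gives the bracket of its two subtrees in the order of the orientation. We write $-J$ for $J$ with the opposite orientation at one vertex.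

The \emph{AS relations} say that reversing the orientation at a vertex changes the sign of a tree. For the \emph{IHX relations}, let $I$ be a tree, rooted or not, that contains a subtree $(A,(B,C))$, and let $H$ and $X$ be obtained from $I$ by replacing this subtree by $((A,B),C)$ and by $((A,C),B)$. The relation is $I-H+X=0$, which for brackets is the Jacobi identity.

\begin{definition}
The group $\mathcal{T}^\infty_{2k}$ is the abelian group generated by unrooted trees of order $2k$ and by \emph{$\infty$-trees} $J^\infty$, where $J$ is a rooted tree of order $k$ whose root is labeled $\infty$. The relations are AS and IHX for unrooted trees, and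
\begin{align*}
&\text{symmetry:} && (-J)^\infty=J^\infty,\\
&\text{twisted IHX:} && I^\infty=H^\infty+X^\infty-\langle H,X\rangle,\\
&\text{interior twist:} && 2J^\infty=\langle J,J\rangle,
\end{align*}
where $I,H,X$ are rooted trees of order $k$ related as above.
\end{definition}

The three relations say that $J\mapsto J^\infty$ behaves like the quadratic function $\frac12\langle J,J\rangle$. There are also groups $\mathcal{T}^\infty_n$ for odd $n$. They enter only through (F3) below, and we do not need their definition.

Trees record how a tower is built. The disk $D_i$ has the rooted tree $i$; a Whitney disk pairing intersections of surfaces with rooted trees $I$ and $J$ has the rooted tree $(I,J)$; an intersection point $p$ of these surfaces has the unrooted tree $t_p=\langle I,J\rangle$. The order of a surface or point is the order of its tree. After all surfaces are oriented, each $p$ has a sign $\epsilon_p$, and a fixed convention orients the trivalent vertices. We use only that the convention is local: the orientation at the vertex belonging to a Whitney disk is determined by the orientations of that disk and of the two surfaces whose intersections it pairs. In particular each oriented surface has one vertex-oriented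 rooted tree.

Let $T$ be a tower of even order $n$. Delete the Whitney disks of order $>n$. What remains is an order $n$ tower, because points of order $<n$ are paired by disks of order $\le n$, and now the points of order $n$ are unpaired. The \emph{intersection invariant} is
\begin{equation}\label{eq:tau}
\tau^\infty_n(T)=\sum_p\epsilon_p\,t_p+\sum_{W}\omega(W)\,J_W^{\,\infty}\in\mathcal{T}^\infty_n ,
\end{equation}
summed over the points $p$ of order $n$ and the surfaces $W$ of order $n/2$, where $J_W$ is the rooted tree of $W$.

Trees are compared with Milnor invariants by the homomorphism $\eta_n:\mathcal{T}^\infty_n\to\mathsf{D}_n$,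
\[
\eta_n(t)=\sum_v X_{\ell(v)}\otimes B_v(t),\qquad \eta_n(J^\infty)=\tfrac12\,\eta_n(\langle J,J\rangle).
\]
Here $v$ runs over the leaves of the unrooted tree $t$, $\ell(v)$ is the label of $v$, and $B_v(t)\in\mathsf{L}_{n+1}$ is the bracket of $t$ rooted at $v$. For $n=0$ we have $\eta_0\langle i,k\rangle=X_i\otimes X_k+X_k\otimes X_i$ and $\eta_0(i^\infty)=X_i\otimes X_i$, matching linking numbers and framings.

The case of one label can be computed by hand, and both parts of the answer will be used.

\begin{lemma}\label{lem:onelabel}
\begin{itemize}
\item[(a)] If a tree contains a subtree $(A,(B,B))$, then the corresponding generator $t$ or $J^\infty$ of $\mathcal{T}^\infty_{2k}$ is zero.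
\item[(b)] $\mathcal{T}^\infty_2(1)\cong\mathbb{Z}_2$, generated by $(1,1)^\infty$, and $\mathcal{T}^\infty_{2k}(1)=0$ for $k\ge2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Call the tree $I$. With $C=B$ the trees $H$ and $X$ are equal. If $I$ is unrooted, then $I=H-X=0$. If $I$ is rooted, then $I^\infty=2H^\infty-\langle H,H\rangle=0$ by the twisted IHX and interior twist relations.

(b) Take a tree of order $\ge2$ with all labels equal to $1$. In the rooted case let $v$ be a trivalent vertex at maximal distance from the root; in the unrooted case let $v$ be an end of a longest path among the trivalent vertices. Then $v$ is adjacent to two leaves, and its third edge leads to another trivalent vertex. So, after reversing a vertex orientation if necessary, the tree contains a subtree $(A,(1,1))$, and the generator vanishes by (a) and the AS or symmetry relation. For $k\ge2$ this applies to all generators. For $k=1$ it applies to the unrooted trees, so $\mathcal{T}^\infty_2(1)$ is generated by $(1,1)^\infty$, and $2(1,1)^\infty=\langle(1,1),(1,1)\rangle=0$. Rooted trees of order $1$ admit no twisted IHX relation, so sending $(1,1)^\infty$ to $1$ and unrooted trees to $0$ defines a surjection onto $\mathbb{Z}_2$.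
\end{proof}

\subsection{The facts used, and the conjecture}

We use the following results of Conant, Schneiderman and Teichner \cite{CST1,CST2,CST3}.

\begin{itemize}
\item[(F1)] The invariant $\mu_n$ is defined on links that bound an order $n$ tower and gives a surjective homomorphism $\mu_n:\mathsf{W}^\infty_n\to\mathsf{D}_n$. There is a surjective homomorphism $R^\infty_n:\mathcal{T}^\infty_n\to\mathsf{W}^\infty_n$, the \emph{realization map}, with $\mu_n\circ R^\infty_n=\eta_n$. The class $R^\infty_n(g)$ is the class of any link that bounds an order $n$ tower with invariant $g$; that is, $[L]=R^\infty_n(\tau^\infty_n(T))$ for every order $n$ tower $T$ on $L$.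
\item[(F2)] $[L]=0\in\mathsf{W}^\infty_n$ if and only if $L$ bounds an order $n+1$ tower. (An order $n+1$ tower concordance to the unlink can be capped off by disjoint disks. Conversely, remove from a tower in $B^4$ a ball neighborhood of an embedded tree that meets the tower only in one generic interior point of each order $0$ disk.)
\item[(F3)] For $n\not\equiv2\bmod 4$ the map $\eta_n$ is an isomorphism. Since $R^\infty_n$ is onto and $\mu_nR^\infty_n=\eta_n$, both $R^\infty_n$ and $\mu_n$ are then isomorphisms.
\item[(F4)] For $j\ge1$ the assignment $1\otimes J\mapsto(J,J)^\infty$, for rooted trees $J$ with $j$ leaves, induces an isomorphism $\mathbb{Z}_2\otimes\mathsf{L}_j\cong\ker\eta_{4j-2}$.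
\end{itemize}

One half of (F4) is easy to see. Root the tree $\langle(J,J),(J,J)\rangle$ at a leaf: the copy of $(J,J)$ that does not contain this leaf contributes the bracket $[J,J]=0$. So Milnor invariants do not see $(J,J)^\infty$, and this element has order at most $2$ by Lemma~\ref{lem:onelabel}(a) and the interior twist relation.

Put $\mathsf{K}^\infty_{4j-2}=\ker\bigl(\mu_{4j-2}:\mathsf{W}^\infty_{4j-2}\to\mathsf{D}_{4j-2}\bigr)$. By (F1), $R^\infty_{4j-2}$ maps $\ker\eta_{4j-2}$ onto $\mathsf{K}^\infty_{4j-2}$, and with (F4) we obtain an epimorphism
\[
\alpha^\infty_j:\mathbb{Z}_2\otimes\mathsf{L}_j\to\mathsf{K}^\infty_{4j-2},\qquad 1\otimes J\mapsto R^\infty_{4j-2}\bigl((J,J)^\infty\bigr).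
\]
The \emph{higher-order Arf invariant} $\operatorname{Arf}_j:\mathsf{K}^\infty_{4j-2}\to(\mathbb{Z}_2\otimes\mathsf{L}_j)/\ker\alpha^\infty_j$ is the inverse of the isomorphism induced by $\alpha^\infty_j$. The name comes from the first case.

\begin{itemize}
\item[(F5)] $\ker\alpha^\infty_1=0$, and $\operatorname{Arf}_1:\mathsf{K}^\infty_2\to\mathbb{Z}_2\otimes\mathsf{L}_1\cong(\mathbb{Z}_2)^m$ is given by the classical Arf invariants of the link components.
\end{itemize}

Recall that the Arf invariant of a knot with Seifert surface $\Sigma$ is $\sum_i q(a_i)q(b_i)\in\mathbb{Z}_2$, where $a_i,b_i$ is a symplectic basis of $H_1(\Sigma;\mathbb{Z}_2)$ and $q(x)=\operatorname{lk}(x,x^+)\bmod 2$. It is additive under connected sum and unchanged by reversing or mirroring the knot.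

The higher-order Arf invariant conjecture, as stated in \cite{Sch}, is the following.

\begin{quote}
\textbf{Conjecture.} \emph{For every $m\ge1$ and every $j\ge1$ the kernel of $\alpha^\infty_j$ is trivial, so that $\operatorname{Arf}_j:\mathsf{K}^\infty_{4j-2}\to\mathbb{Z}_2\otimes\mathsf{L}_j$ is an isomorphism.}
\end{quote}

The guess is a natural one. The kernel of $R^\infty_{4j-2}$ lies in $\ker\eta_{4j-2}$, so it is isomorphic to $\ker\alpha^\infty_j$. Together with (F3), the conjecture therefore says that $R^\infty_n$ is an isomorphism for every $n$: the relations defining the tree groups would be the only ones that geometry imposes, and $\tau^\infty_n(T)$ would depend only on the link bounded by $T$. This is true for $n\not\equiv2\bmod4$ and for $n=2$. For $m=1$ and $j\ge2$ the conjecture holds vacuously, because $\mathsf{L}_j(1)=0$. The first remaining case is $m=2$, $j=2$, $n=6$, where $\mathbb{Z}_2\otimes\mathsf{L}_2\cong\mathbb{Z}_2$ is generated by $1\otimes(1,2)$.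

\section{Results}\label{sec:results}

Throughout, $K$ is the figure-eight knot $4_1$. It is isotopic to its reverse and to its mirror image, and $\operatorname{Arf}(K)=1$. The connected sum of a knot with the reverse of its mirror image is slice, so $K\#K$ is slice. The untwisted Bing double $\operatorname{BD}(K)$ is a two-component link in a tubular neighborhood of $K$; it is defined in Section~\ref{subsec:bing}.

\begin{theorem}\label{thm:A}
The link $\operatorname{BD}(K)$ bounds an order $7$ twisted Whitney tower, while $[\operatorname{BD}(K)]=\alpha^\infty_2(1\otimes(1,2))\in\mathsf{W}^\infty_6$. Hence for $m=2$ we have $\ker\alpha^\infty_2=\mathbb{Z}_2\otimes\mathsf{L}_2\cong\mathbb{Z}_2\ne0$, and the conjecture is false.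
\end{theorem}

\begin{theorem}\label{thm:B}
For all $m\ge1$ and $j\ge2$ the map $\alpha^\infty_j$ is zero; that is, $\ker\alpha^\infty_j=\mathbb{Z}_2\otimes\mathsf{L}_j$ and $\mathsf{K}^\infty_{4j-2}=0$.
\end{theorem}

For $m\ge2$ the group $\mathbb{Z}_2\otimes\mathsf{L}_j$ is nonzero: expand brackets as commutators in the free associative ring; the coefficient of $X_1X_2^{\,j-1}$ is a homomorphism $\mathsf{L}_j\to\mathbb{Z}$ with value $1$ on $[\cdots[[X_1,X_2],X_2],\dots,X_2]$. So the conjecture fails for every pair $(m,j)$ with $m\ge2$ and $j\ge2$.

\begin{theorem}\label{thm:C}
For all $m$, the map $\mu_n:\mathsf{W}^\infty_n\to\mathsf{D}_n$ is an isomorphism for every $n\ne2$, and $R^\infty_2:\mathcal{T}^\infty_2\to\mathsf{W}^\infty_2$ is an isomorphism. A framed link bounds an order $n$ twisted Whitney tower if and only if $\mu_k=0$ for $0\le k<n$ and, in case $n\ge3$, the classical Arf invariants of its components vanish.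
\end{theorem}

The proof of Theorem~\ref{thm:A} exhibits two order $6$ towers on $\operatorname{BD}(K)$ with different invariants. The first is the expected one. The knot $K$ bounds an order $2$ tower with invariant $(1,1)^\infty$, and Bing doubling replaces each leaf by $(1,2)$. This gives the invariant $((1,2),(1,2))^\infty$, which is nonzero in $\mathcal{T}^\infty_6(2)$ by (F4). In the second tower the disk on the second component is embedded and disjoint from everything else. All trees then carry only the label $1$, and the invariant is zero because $\mathcal{T}^\infty_6(1)=0$. The second tower is the heart of the matter, and we construct it first, in Section~\ref{sec:seven}, after some general lemmas in Section~\ref{sec:tools}. Section~\ref{sec:generators} constructs the first tower, for all $j$ at once. Section~\ref{sec:all} proves Theorems~\ref{thm:B} and~\ref{thm:C}.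

\section{Producing towers}\label{sec:tools}

The towers in this paper are not drawn disk by disk. Their existence comes from (F2), applied repeatedly to a link on which the available invariants vanish, and they are then transported to other links by concordance and by band sums.

\begin{lemma}[raising the order]\label{lem:raise}
Let $L$ be a framed link that bounds an order $k$ tower and has $\mu_k(L)=0$. Then $L$ bounds an order $k+1$ tower if $\mu_k:\mathsf{W}^\infty_k\to\mathsf{D}_k$ is injective, and also if $k=2$ and the Arf invariants of the components of $L$ vanish.
\end{lemma}

\begin{proof}
In the first case $[L]=0\in\mathsf{W}^\infty_k$. In the second case $[L]\in\mathsf{K}^\infty_2$ and $\operatorname{Arf}_1[L]=0$ by (F5), so again $[L]=0$. Now apply (F2).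
\end{proof}

\begin{corollary}\label{cor:six}
A $0$-framed link whose Milnor invariants all vanish, including the linking numbers, and whose components have Arf invariant $0$ bounds an order $6$ tower.
\end{corollary}

\begin{proof}
Start with an order $0$ tower and apply Lemma~\ref{lem:raise} for $k=0,1,\dots,5$. For $k\ne2$ the map $\mu_k$ is injective by (F3).
\end{proof}

The induction stops at $k=6$, where the kernel $\mathsf{K}^\infty_6$ is the group in question.

\begin{lemma}[concordance]\label{lem:conc}
Let $L$ and $L'$ be concordant $0$-framed links.
\begin{itemize}
\item[(a)] If $L$ bounds a tower of order $n\ge1$, then so does $L'$.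
\item[(b)] The normal bundle of each annulus of the concordance has a trivialization that restricts to the $0$-framing at both ends.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Glue the concordance to the tower. No intersections are created, and the extended order $0$ disks are framed by Lemma~\ref{lem:zero}.

(b) Take a generic normal section of the annulus $A$ that gives the $0$-framed parallels at the ends. The signed count of its zeros is the intersection number in $S^3\times[0,1]$ of $A$ with its push-off, which is the difference of the linking numbers at the two ends, namely $0$. Since $A$ is connected, the zeros cancel in pairs.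
\end{proof}

A \emph{fusion} of a link $\hat L$ is a link obtained by surgery on disjoint bands in $S^3$ that meet $\hat L$ only in their ends, respect the orientations, and form a forest: the graph with a vertex for each component of $\hat L$ and an edge for each band has no loops or cycles. The components of the fusion correspond to the connected components of the forest.

\begin{lemma}[fusion]\label{lem:fusion}
Let $\hat L$ bound a tower $\hat T$ of order $\ge1$ and let $L$ be a fusion of $\hat L$. Then $L$ bounds a tower with the same Whitney disks, intersection points, signs, twistings and orders as $\hat T$. Its trees are those of $\hat T$ with the labels of fused components identified.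
\end{lemma}

\begin{proof}
Let $S^3\times[0,1]$ be a collar of $\partial B^4=S^3\times0$, and place $\hat T$ beyond the collar. In the collar take the embedded surface $L\times[0,\frac12]\cup(\text{bands})\times\frac12\cup\hat L\times[\frac12,1]$. Since the bands form a forest, the new order $0$ surfaces are boundary connected sums of disks, hence disks; a cycle would create an annulus or a surface of positive genus. They are framed by Lemma~\ref{lem:zero}, and nothing else has changed.
\end{proof}

The next lemma turns a local modification of a link into a fusion. Let $Q\subset S^3$ be a ball with coordinates $(x,y,w)\in[0,r+1]\times[-4,4]\times[-1,1]$, and let $Q_0=[\frac12,r+\frac12]\times[-1,1]\times[-\frac12,\frac12]$. The \emph{trivial strands} are the segments $\{(i,0)\}\times[-1,1]$ for $i=1,\dots,r$. A \emph{string link} $S$ in $Q$ consists of disjoint arcs $S_1,\dots,S_r$ that agree with the trivial strands outside $Q_0$, where $S_i$ has the endpoints of the $i$-th trivial strand. Its \emph{closure} $\hat S$ has as $i$-th component the union of $S_i\cap\{|w|\le0.6\}$ with the path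
\[
(i,0,0.6)\to(i,2,0.6)\to(i,2,-0.6)\to(i,0,-0.6).
\]

\begin{lemma}[string link insertion]\label{lem:insert}
Let the link $U$ meet $Q$ in the trivial strands, and let $L$ be obtained from $U$ by replacing them with a string link $S$. Then $L$ is a fusion of the split union $U\sqcup\hat S$, with $\hat S$ suitably oriented, along $r$ bands. The $i$-th band joins $\hat S_i$ to the component of $U$ that contains the $i$-th strand.
\end{lemma}

\begin{proof}
Let $\beta_i$ be the U-shaped band in the plane $x=i$ given by
\[
\beta_i=\{0\le y\le3,\ |w|\le0.8\}\smallsetminus\{0\le y<2,\ |w|<0.6\}.
\]
It meets $L$ in the two segments $\{y=0,\ 0.6\le|w|\le0.8\}$ of $S_i$. Surgery on $\beta_i$ cuts $S_i$ into the closed curve $\hat S_i$, which uses the inner edge of $\beta_i$, and an arc that uses the outer edge. Orient both so that they agree with $S_i$ where they overlap with it. The two edges of $\beta_i$ then run in opposite directions, so the surgery respects orientations.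

The inner curves form $\hat S$ and lie in the interior of the ball $Y=[\frac14,r+\frac34]\times[-\frac32,\frac52]\times[-0.7,0.7]$. The outer curves form a link $U^\circ$ that agrees with $U$ outside $Q$. Its points in $Q$ have $|w|\ge0.8$ or $y=3$, so $U^\circ$ misses $Y$. In the plane $x=i$ the link $U^\circ$ is an arc with the endpoints of the trivial strand, and straightening these arcs in their planes is an isotopy from $U^\circ$ to $U$. Hence $U^\circ\cup\hat S$ is the split union $U\sqcup\hat S$. Surgery on the same bands, now attached along their long edges, recovers $L$. The bands form a forest because each $\hat S_i$ meets exactly one of them.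
\end{proof}

Finally we need a criterion for the vanishing of Milnor invariants. A \emph{boundary link} is a link whose components bound pairwise disjoint Seifert surfaces. Stallings' theorem states that a group homomorphism $A\to B$ that induces an isomorphism on $H_1$ and a surjection on $H_2$ induces isomorphisms $A/\Gamma_qA\cong B/\Gamma_qB$ for all $q$.

\begin{lemma}\label{lem:boundary}
All Milnor invariants of a $0$-framed boundary link vanish.
\end{lemma}

\begin{proof}
Let $X$ be the link exterior, $G=\pi_1X$, and let $\Sigma_i\times[-1,1]\subset X$ be disjoint bicollars of Seifert surfaces. Map $X$ to a wedge of $m$ circles by sending $\Sigma_i\times[-1,1]$ around the $i$-th circle via the second coordinate, and the rest of $X$ to the wedge point. The induced map $G\to F$ is an isomorphism on $H_1$, because the $i$-th meridian meets $\Sigma_i$ once and can be chosen to miss the other surfaces. Also $H_2(F)=0$. By Stallings' theorem $G/\Gamma_qG\cong F/\Gamma_qF$ for all $q$. The $0$-framed longitude $\partial\Sigma_i$ maps to a point, so it lies in $\Gamma_qG$ for all $q$.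
\end{proof}

\section{An order 7 tower on the Bing double of the figure-eight knot}\label{sec:seven}

\subsection{Bing doubles}\label{subsec:bing}

Let $\ell$ be a knot and $N(\ell)=\ell\times D^2$ a tubular neighborhood whose product structure is the $0$-framing. Let $(u,z)$ be coordinates on the unit disk $D^2$ and put $h=\frac14$. Write $\ell=e'\cup e''$ as a union of two arcs with common endpoints $p,q$, and let $\hat e'\supset e'$ be a slightly longer arc at both ends. Define two thin disks
\[
E'=\hat e'\times\{u=0,\ |z|\le h\},\qquad E''=e''\times\{|u|\le h,\ z=0\}.
\]
The \emph{untwisted Bing double} of $\ell$ is $\operatorname{BD}(\ell)=(\ell',\ell'')=(\partial E',\partial E'')$, with corners smoothed and any orientations. The curve $\ell''$ meets $\{u=0\}$ only in $p$ and $q$, where it runs in the $u$-direction, once in each sense. Therefore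
\begin{equation}\label{eq:bing}
E'\cap\ell''=\{p,q\}\ \text{with opposite signs},\qquad e'\cap\ell''=\{p,q\},\qquad \ell\cap E''=e''.
\end{equation}
The points of $\ell'$ with $z=0$ are the endpoints of $\hat e'$, so $\ell'\cap\ell''=\emptyset$. The two curves clasp near $p$ and near $q$, as in Figure~\ref{fig:L} with the boxes removed.

\begin{lemma}\label{lem:unlink}
Let $\ell$ be a circle in the plane $\mathbb{R}^2\times0\subset\mathbb{R}^3$, with $u$ the radial and $z$ the vertical direction. Then $U=(U_1,U_2)=\operatorname{BD}(\ell)$ is an unlink.
\end{lemma}

\begin{proof}
The vertical direction is the $0$-framing of $\ell$. Let $c\subset\ell$ be the arc complementary to $\hat e'$, and let $P$ be the planar disk bounded by $\ell$. The curve $U_1$ consists of $\hat e'\times\{\pm h\}$ and two vertical segments. Push $\hat e'\times\{h\}$ across $P\times\{h\}$ to $c\times\{h\}$, and $\hat e'\times\{-h\}$ across $P\times\{-h\}$ to $c\times\{-h\}$. These disks miss $U_2$, which lies at height $0$. Now $U_1$ bounds the strip $c\times[-h,h]$, which meets height $0$ in $c\subset\operatorname{int}E''$ and so misses $U_2=\partial E''$. Thus $U_1$ bounds a disk in the complement of the unknot $U_2$.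
\end{proof}

\subsection{The Bing double as a string link insertion}

Keep $\ell$ and $U$ as in Lemma~\ref{lem:unlink}. Let $I$ be a closed arc in the interior of $e'$ and disjoint from the two short arcs $\hat e'\cap e''$, and let $Q=I\times D^2\subset N(\ell)$. The ball $Q$ meets $U$ in the two strands $I\times\{x_\pm\}$, where $x_\pm=(0,\pm h)$, and
\[
\text{both strands lie on } U_1 .
\]
Choose disjoint closed arcs $I_1,I_2$ in the interior of $I$, and let $D_0\subset D_1\subset D^2$ be the concentric disks of radii $\frac12$ and $\frac34$. Identify $Q$ with $[0,3]\times[-4,4]\times[-1,1]$ by a product of maps $D^2\to[0,3]\times[-4,4]$ and $I\to[-1,1]$ that takes the segment from $x_-$ to $x_+$ to $[1,2]\times0$ and takes $(I_1\cup I_2)\times D_1$ into $Q_0$.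

A \emph{long knot} in a ball $I'\times D$, for an arc $I'$ and a disk $D$, is a properly embedded arc that agrees with the core near its ends. Closing it up by an arc on the boundary sphere gives a knot, its \emph{type}, and concatenation of long knots gives the connected sum. Take a long knot of type $K$ in $I_1\times D_1$ and a tubular neighborhood $\varphi:I_1\times D_0\to I_1\times D_1$ of it that is the inclusion near $\partial I_1\times D_0$. Extend $\varphi$ by the inclusion to an embedding $\Phi:\ell\times D_0\to S^3$. It is a tubular neighborhood of a knot of type $K$, and after precomposing $\varphi$ with full twists of $I_1\times D_0$ it is $0$-framed. Since $U\subset\ell\times D_0$ is the Bing pattern, $\Phi(U)=\operatorname{BD}(K)=(b_1,b_2)$, with $b_i=\Phi(U_i)$. So $\operatorname{BD}(K)$ arises from the unlink $U$ by inserting the string link $S^0=\Phi(I\times\{x_\pm\})$.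

\begin{lemma}\label{lem:parallel}
The closure $\hat S^0$ consists of a knot of type $K$ and its $0$-framed parallel.
\end{lemma}

\begin{proof}
The two components cobound an embedded annulus, namely the union of the image under $\Phi$ of the strip between the strands with the product of $[1,2]$ and the closing path. Each component has the type of the core of $\varphi$. It remains to see that the linking number is $0$. Let $C=\ell\times\{x_\pm\}$. By Lemma~\ref{lem:insert}, $\Phi(C)$ is a fusion of $C\sqcup\hat S^0$ that joins corresponding components. A band gives a homology from the fused curve to the sum of its parts in the complement of the other band and curves, so $\operatorname{lk}\Phi(C)=\operatorname{lk}C+\operatorname{lk}\hat S^0$; the mixed terms vanish for a split union. Both $N(\ell)$ and $\Phi$ are $0$-framed, so $\operatorname{lk}\Phi(C)=\operatorname{lk}C=0$.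
\end{proof}

Here is a first attempt at a tower with one label. By Lemma~\ref{lem:insert}, $\operatorname{BD}(K)$ is a fusion of $U\sqcup\hat S^0$ in which both components of $\hat S^0$ are banded to $U_1$. A tower on $\hat S^0$, together with disjoint disks on $U$, gives a tower on $\operatorname{BD}(K)$ of the same order with all labels equal to $1$. The attempt fails because the components of $\hat S^0$ have Arf invariant $1$, so by (F2) and (F5) the link $\hat S^0$ bounds no tower of order $3$. To remove this obstruction we tie one more copy of $K$ into each strand separately. This changes the link, but the two new knots lie on the same component $b_1$, where they add up to the slice knot $K\#K$.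

\subsection{The link $L$}

Let $\delta_\pm\subset D_0$ be small disjoint disks centered at $x_\pm$. Let $S$ be obtained from $S^0$ by replacing the segments $I_2\times\{x_\pm\}$ with long knots of type $K$ in the tubes $I_2\times\delta_\pm$. Let $L=(L_1,L_2)$ be the link obtained from $U$ by inserting $S$ in $Q$ (Figure~\ref{fig:L}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[gray] (-4.6,1.05)--(4.6,1.05) (-4.6,-1.05)--(4.6,-1.05);
\draw[gray,dotted] (-4.6,-1.05)--(-4.6,1.05) (4.6,-1.05)--(4.6,1.05);
\draw[thick] (-4.6,0.55)--(-2.6,0.55) arc (90:-90:0.35)--(-4.6,-0.15);
\draw[thick] (4.6,0.55)--(2.6,0.55) arc (90:270:0.35)--(4.6,-0.15);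
\draw[white,line width=5pt] (-3.2,0.25)--(3.2,0.25) arc (90:-90:0.35)--(-3.2,-0.45) arc (270:90:0.35);
\draw[thick] (-3.2,0.25)--(3.2,0.25) arc (90:-90:0.35)--(-3.2,-0.45) arc (270:90:0.35);
\draw[white,line width=5pt] (-2.6,0.2)++(-35:0.35) arc (-35:50:0.35);
\draw[thick] (-2.6,0.2)++(-40:0.35) arc (-40:55:0.35);
\draw[white,line width=5pt] (2.6,0.2)++(215:0.35) arc (215:130:0.35);
\draw[thick] (2.6,0.2)++(220:0.35) arc (220:125:0.35);
\draw[fill=white] (-1.5,-0.68) rectangle (-0.5,0.48);
\draw[fill=white] (0.5,0.05) rectangle (1.1,0.45);
\draw[fill=white] (0.5,-0.65) rectangle (1.1,-0.25);
\node at (-1,-0.1) {$K$}; \node at (0.8,0.25) {$K$}; \node at (0.8,-0.45) {$K$};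
\draw[dashed] (-1.85,-1.05)--(-1.85,1.05) (1.5,-1.05)--(1.5,1.05);
\node at (0,0.8) {$Q$}; \node at (2.4,-0.72) {$L_1$};
\node at (-4.1,0.78) {$L_2$}; \node at (4.1,0.78) {$L_2$};
\end{tikzpicture}
\caption{The link $L$ in an unknotted solid torus, which is cut open; the dotted ends are identified. In the large box the two strands run parallel through the figure-eight knot $K$ with framing $0$; in each small box one strand is tied into $K$. Without boxes the link is the Bing double of the unknot, an unlink; with the large box only it is the Bing double of $K$. The ball $Q$ between the dashed lines meets only the component $L_1$.}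
\label{fig:L}
\end{figure}

\begin{proposition}\label{prop:conc}
The link $L$ is concordant to $\operatorname{BD}(K)$, with $L_i$ corresponding to $b_i$.
\end{proposition}

\begin{proof}
Let $A\subset b_1$ be an arc that contains both segments $I_2\times\{x_\pm\}$ in its interior. Let $Z\cong A\times D^2$ be a thin tubular neighborhood of $A$ that meets $\operatorname{BD}(K)$ only in $A$ and whose parts over the two segments are the tubes $I_2\times\delta_\pm$. The link $L$ agrees with $\operatorname{BD}(K)$ outside $Z$, and inside $Z$ the core $A$ is replaced by a long knot $A'$, the concatenation of two long knots. The two segments run in opposite directions along $b_1$, but $K$ is isotopic to its reverse, so $A'$ has type $K\#K$.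

The product $Z\times[0,1]$ is a $4$-ball, and the curve $A'\times0\,\cup\,\partial A\times[0,1]\,\cup\,A\times1$ in its boundary is a knot of type $K\#K$. It bounds an embedded disk in $Z\times[0,1]$. The union of this disk with the product $(\operatorname{BD}(K)\smallsetminus A)\times[0,1]$ is the required concordance.
\end{proof}

\begin{proposition}\label{prop:six}
The link $L$ bounds an order $6$ tower $T$ in which the order $0$ disk on $L_2$ is embedded and disjoint from all other surfaces. In particular all leaves of the trees of Whitney disks and intersection points of $T$ have the label $1$.
\end{proposition}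

\begin{proof}
We first show that $\hat S$ is a boundary link. Let $\Sigma$ be a Seifert surface for the first component of $\hat S^0$, and $\Sigma^+$ a push-off in the normal direction. The curve $\partial\Sigma^+$ is a parallel of $\partial\Sigma$ with linking number $0$, and such a parallel is unique up to isotopy in the complement of $\partial\Sigma$. By Lemma~\ref{lem:parallel} we may therefore assume that $\hat S^0=(\partial\Sigma,\partial\Sigma^+)$. The link $\hat S$ is obtained from $\hat S^0$ by tying a long knot of type $K$ into each component. Shrink each long knot into a small ball that meets $\Sigma\cup\Sigma^+$ in a half-disk at the boundary of one surface, and there take the boundary connected sum with a Seifert surface for $K$ contained in the ball. The resulting two surfaces are disjoint and bound $\hat S$.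

By Lemma~\ref{lem:boundary} all Milnor invariants of $\hat S$ vanish. Each component has type $K\#K$, with Arf invariant $1+1=0$. By Corollary~\ref{cor:six}, for two labels, $\hat S$ bounds an order $6$ tower. Place it in one half of $B^4$, and in the other half take disjoint embedded disks on the unlink $U$ (Lemma~\ref{lem:unlink}). This is an order $6$ tower on $U\sqcup\hat S$. By Lemma~\ref{lem:insert}, $L$ is a fusion of $U\sqcup\hat S$ in which both components of $\hat S$ are banded to $U_1$, and Lemma~\ref{lem:fusion} gives $T$.
\end{proof}

\begin{proposition}\label{prop:seven}
The link $\operatorname{BD}(K)$ bounds an order $7$ tower.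
\end{proposition}

\begin{proof}
A tree with the single label $1$ is also a tree with labels in $\{1,2\}$, and relations remain relations, so there is a homomorphism $\mathcal{T}^\infty_6(1)\to\mathcal{T}^\infty_6(2)$. For the tower $T$ of Proposition~\ref{prop:six}, the sum \eqref{eq:tau} lies in its image, which is zero by Lemma~\ref{lem:onelabel}(b). So $[L]=R^\infty_6(0)=0$ by (F1), and $L$ bounds an order $7$ tower by (F2). Now apply Proposition~\ref{prop:conc} and Lemma~\ref{lem:conc}(a).
\end{proof}

\begin{remark}
The fact that both strands in $Q$ lie on $U_1$ is used twice: it lets the two local knots combine to a slice knot, and it identifies the two labels of the tower on $\hat S$. We do not need to know the invariant of that tower in $\mathcal{T}^\infty_6(2)$; the step from order $6$ to order $7$ is made only after fusion. The argument has no counterpart for $j=1$. There $K$ is a single strand inserted into an unknot, so only one local knot would be added, and the result $K\#K$ is not concordant to $K$, since $K\#K$ bounds an order $3$ tower (a slice disk) and $K$ does not.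
\end{remark}

\begin{remark}
The symmetries of the figure-eight knot are a convenience. For any knot $K'$ in the large box, put $K'$ in one small box and its mirror image in the other, oriented so that their sum along $b_1$ is slice. The components of $\hat S$ again have Arf invariant $2\operatorname{Arf}(K')=0$, and the proofs above show that $\operatorname{BD}(K')$ bounds an order $7$ tower. The value $\operatorname{Arf}(K)=1$ has not been used in these proofs; it is needed in Proposition~\ref{prop:generators}.
\end{remark}

\section{Iterated Bing doubles represent the generators}\label{sec:generators}

To relate Proposition~\ref{prop:seven} to the conjecture we need links that represent $\alpha^\infty_j(1\otimes J)$. By (F1) this means links bounding an order $4j-2$ tower with invariant $(J,J)^\infty$. This tree arises from $(1,1)^\infty$ by replacing each leaf with $J$, so we look for an operation on links that replaces leaves by trees. Bing doubling does this: it turns the order $0$ disk of a component into a Whitney disk.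

\begin{lemma}[Bing substitution]\label{lem:bing}
Let $L$ bound a tower $T$ of order $n\ge1$, and let $L^\sharp$ be obtained by replacing a component $\ell$ with $\operatorname{BD}(\ell)=(\ell',\ell'')$, where $N(\ell)$ misses the other components. Then $L^\sharp$ bounds a tower $T^\sharp$ of order $\ge n$ that consists of new order $0$ disks $D',D''$, the other order $0$ disks of $T$, a framed Whitney disk $W$ pairing $D'\cap D''$, and the Whitney disks of $T$. The unpaired points, their signs, and the twistings are those of $T$. The trees of the points and Whitney disks of $T$ change by replacing every leaf $\ell$ with the rooted tree of $W$, which is $(\ell',\ell'')$ or $-(\ell',\ell'')$.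
\end{lemma}

\begin{proof}
Let $t\in[0,1]$ be the inward coordinate of a collar of $\partial B^4$. Place $T$ beyond the collar, let $D_\ell$ be its disk on $\ell$, and extend the other order $0$ disks by products. Put
\[
D'=\ell'\times[0,\tfrac14]\,\cup\,E'\times\tfrac14,\qquad
D''=\ell''\times[0,\tfrac12]\,\cup\,E''\times\tfrac12,
\]
\[
W=e'\times[\tfrac14,\tfrac12]\,\cup\,\ell\times[\tfrac12,1]\,\cup\,D_\ell .
\]
The disks $D',D''$ are embedded in $N(\ell)\times[0,\frac12]$, and by \eqref{eq:bing} they meet in the two points $\{p,q\}\times\frac14$, with opposite signs. The surface $W$ is the disk $D_\ell$ enlarged by an annulus and a rectangle, so it is an immersed disk, with boundary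
\[
\partial W=\bigl(e'\times\tfrac14\bigr)\cup\bigl(\{p,q\}\times[\tfrac14,\tfrac12]\bigr)\cup\bigl(e''\times\tfrac12\bigr).
\]
The first arc lies on $D'$ and the rest lies on $D''$. The interior of $W$ misses $D'$, because $D'\subset\{t\le\frac14\}$ and $W\cap\{t\le\frac14\}=e'\times\frac14\subset\partial W$. It misses $D''$, because by \eqref{eq:bing} the intersection $W\cap D''$ is $e'\cap\ell''=\{p,q\}$ at the levels $\frac14\le t<\frac12$ and is $\ell\cap E''=e''$ at the level $t=\frac12$. In the collar $W$ misses the other order $0$ disks, since it lies in $N(\ell)\times[0,1]$.

We compute $\omega(W)$. Let $s$ denote the direction of $\ell$, so that $s,u,z,t$ span the tangent space of $N(\ell)\times[0,1]$. In the collar $TW=\langle s,t\rangle$, and the normal bundle of $W$ is $\langle u,z\rangle$. Along $\partial W$ we have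
\[
TD'=\langle s,z\rangle\ \text{on } e'\times\tfrac14,\qquad
TD''=\langle u,t\rangle\ \text{on } \{p,q\}\times[\tfrac14,\tfrac12],\qquad
TD''=\langle s,u\rangle\ \text{on } e''\times\tfrac12 .
\]
So the $z$-direction is tangent to $D'$ along the first arc and normal to $D''$ along the second: it is the Whitney section. The corners of $D''$ and $W$ at $\{p,q\}\times\frac12$ are rounded in the $(s,t)$-plane, which does not affect this. The $z$-direction extends as a nowhere zero normal section over the part of $W$ in the collar, and at $t=1$ it is the $0$-framing of $\ell$. Hence $\omega(W)=\omega(D_\ell)=0$.

Orient $W$ as $D_\ell$. Beyond the collar nothing has changed, except that every intersection point and Whitney arc on $D_\ell$ now lies on $W$. This gives the statement about trees, signs and twistings. Orders do not decrease, the new intersection points are paired, and $D',D''$ are framed by Lemma~\ref{lem:zero}. So $T^\sharp$ has order $\ge n$.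
\end{proof}

Let $\tilde J$ be a rooted tree whose leaves carry distinct symbols. The \emph{iterated Bing double} $\operatorname{BD}_{\tilde J}(\ell)\subset N(\ell)$ is defined recursively. It is $\ell$ if $\tilde J$ is a single leaf. If $\tilde J=(\tilde J_1,\tilde J_2)$, it is $\operatorname{BD}_{\tilde J_1}(\ell')\cup\operatorname{BD}_{\tilde J_2}(\ell'')$, formed in disjoint $0$-framed neighborhoods of $\ell',\ell''$ inside $N(\ell)$. Its components correspond to the leaves of $\tilde J$. Since $\ell'$ and $\ell''$ bound the disks $E',E''\subset N(\ell)$, their $0$-framings are determined inside $N(\ell)$, and likewise at later stages. Thus $\operatorname{BD}_{\tilde J}(\ell)$ is the image of a fixed link in $S^1\times D^2$ under the $0$-framed parametrization of $N(\ell)$.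

\begin{corollary}\label{cor:iter}
In the situation of Lemma~\ref{lem:bing}, replace $\ell$ with $\operatorname{BD}_{\tilde J}(\ell)$. The new link bounds a tower with the unpaired points, signs and Whitney disks of $T$, with unchanged twistings, and with further Whitney disks, all framed, whose rooted trees are subtrees of a tree $\tilde J^*$. Here $\tilde J^*$ is $\tilde J$ with the orientations of some vertices reversed, and in the trees from $T$ every leaf $\ell$ is replaced by $\tilde J^*$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:bing} once for each trivalent vertex of $\tilde J$, starting at the root. Each step yields a tower of order $\ge1$, so the lemma applies again, and earlier twistings are preserved.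
\end{proof}

Now let $J$ be a rooted tree with $j\ge1$ leaves labeled in $\{1,\dots,m\}$, and let $\tilde J$ be $J$ with its leaves made distinct. Let $B_J$ be an $m$-component link obtained from $\operatorname{BD}_{\tilde J}(K)$ as follows: for each label, fuse the components whose leaves have this label in $J$ into a single component, along any bands as in Lemma~\ref{lem:fusion}, and add split unknots for the labels that do not occur in $J$. For example, if $J=(k,i)$ with $k\ne i$, then $B_J$ is $\operatorname{BD}(K)$ with components numbered $k$ and $i$, together with split unknots.

\begin{proposition}\label{prop:generators}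
The link $B_J$ bounds an order $4j-2$ tower, and $[B_J]=\alpha^\infty_j(1\otimes J)\in\mathsf{W}^\infty_{4j-2}$.
\end{proposition}

\begin{proof}
\emph{A tower on $K$.} Take $m=1$. Here $\mu_0(K)$ is the framing $0$, and $\mathsf{D}_n(1)\subset\mathsf{L}_1\otimes\mathsf{L}_{n+1}=0$ for $n\ge1$. By Lemma~\ref{lem:raise} and (F3), for $k=0,1$, the knot $K$ bounds an order $2$ tower $T_K$, and $[K]\in\mathsf{K}^\infty_2=\mathsf{W}^\infty_2$. By (F5), $\operatorname{Arf}_1[K]=\operatorname{Arf}(K)=1$, so $[K]\ne0$, and $\tau^\infty_2(T_K)\ne0$ by (F1). Lemma~\ref{lem:onelabel}(b) gives $\tau^\infty_2(T_K)=(1,1)^\infty$. Delete the Whitney disks of order $>2$ from $T_K$. Then the paired points have trees with $2$ or $3$ leaves, the unpaired points have trees with at least $4$ leaves, and the Whitney disks have rooted trees with $2$ or $3$ leaves.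

\emph{A tower on $B_J$.} Apply Corollary~\ref{cor:iter} to $T_K$, add disjoint disks for the split unknots, and apply Lemma~\ref{lem:fusion}. The result is a tower $T_J$ on $B_J$ in which each leaf of a tree from $T_K$ is replaced by a tree $J^*$ that differs from $J$ only in vertex orientations. A tree with $a$ leaves becomes a tree with $aj$ leaves, and \eqref{eq:leaves} gives the orders.
\begin{itemize}
\item Unpaired points have order $aj-2\ge4j-2$, with equality exactly for the order $2$ points of $T_K$.
\item Whitney disks from $T_K$ have order $2j-1$ if they had order $1$, and order $3j-1$ if they had order $2$. Both are at least $(4j-2)/2=2j-1$ and at most $4j-2$.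
\item The new Whitney disks are framed and have order at most $j-1<2j-1$.
\end{itemize}
So $T_J$ is an order $4j-2$ tower with no Whitney disks of order $>4j-2$, and the terms of $\tau^\infty_{4j-2}(T_J)$ are the terms of $\tau^\infty_2(T_K)$ with each leaf replaced by $J^*$.

\emph{The invariant.} Replacing each leaf with $J^*$ takes unrooted trees of order $2$ to unrooted trees of order $4j-2$, and the rooted tree of order $1$ to a rooted tree of order $2j-1$. It takes each defining relation to a relation of the same type, since the relations change a tree only at trivalent vertices and the edges between them. So it induces a homomorphism $\mathcal{T}^\infty_2(1)\to\mathcal{T}^\infty_{4j-2}(m)$, and $\tau^\infty_{4j-2}(T_J)$ is the image of $(1,1)^\infty$. This image is $(J^*,J^*)^\infty$, which equals $(J,J)^\infty$ by the symmetry relation. By (F1), $[B_J]=R^\infty_{4j-2}((J,J)^\infty)=\alpha^\infty_j(1\otimes J)$.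
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The order $7$ tower is Proposition~\ref{prop:seven}. Proposition~\ref{prop:generators} with $m=2$ and $J=(1,2)$ gives $[\operatorname{BD}(K)]=\alpha^\infty_2(1\otimes(1,2))$, and this class is zero by (F2). Since $1\otimes(1,2)$ generates $\mathbb{Z}_2\otimes\mathsf{L}_2\cong\mathbb{Z}_2$, the map $\alpha^\infty_2$ is zero on a nonzero group.
\end{proof}

\section{All orders}\label{sec:all}

For $j\ge3$ the one-label tower of Proposition~\ref{prop:six} gives more than is needed. If $J=(J',i)$, then $B_J$ is built from $\operatorname{BD}(K)$ by doubling only the first component. In the tower with invariant $((1,2),(1,2))^\infty$ half of the leaves of this tree have the label $2$ and are not affected. In the one-label tower every leaf is replaced, so its order grows faster.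

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $j\ge2$. We have $\mathsf{L}_j=[\mathsf{L}_{j-1},\mathsf{L}_1]$. Indeed, $\mathsf{L}_j$ is spanned by brackets $[a,b]$ with $b$ an iterated bracket of generators, and if $b=[b',b'']$ then the identity $[a,[b',b'']]=[[a,b'],b'']-[[a,b''],b']$ shortens the second entry. So $\mathsf{L}_j$ is spanned by trees $J=(J',i)$, where $J'$ has $j-1$ leaves and $i\in\{1,\dots,m\}$. By Proposition~\ref{prop:generators} and (F2) it suffices to show that for each such $J$ with nonzero bracket the link $B_J$ bounds an order $4j-1$ tower. Then $\alpha^\infty_j=0$, and $\mathsf{K}^\infty_{4j-2}$, being its image, is zero.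

\emph{Case $j=2$.} Here $J=(k,i)$, and $k\ne i$ because $[X_i,X_i]=0$. The order $7$ tower of Proposition~\ref{prop:seven}, with disjoint disks for the split unknots, is an order $7$ tower on $B_J$.

\emph{Case $j\ge3$.} Write $\tilde J=(\tilde J',\ast)$ with $\ast$ a single leaf. By definition
\[
B^\sharp:=\operatorname{BD}_{\tilde J}(K)=\operatorname{BD}_{\tilde J'}(b_1)\cup b_2 ,
\qquad\text{and we put}\qquad
L^\sharp:=\operatorname{BD}_{\tilde J'}(L_1)\cup L_2 .
\]
Apply Corollary~\ref{cor:iter} to the component $L_1$ and the order $6$ tower $T$ of Proposition~\ref{prop:six}. Every leaf of every tree from $T$ is replaced by a tree with $j-1$ leaves. We use \eqref{eq:leaves}.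
\begin{itemize}
\item Unpaired points of $T$ have order $\ge6$, hence at least $8$ leaves. Their new order is at least $8(j-1)-2=8j-10$, and we need $8j-10\ge4j-1$.
\item Twisted Whitney disks of $T$ have order $\ge3$, hence at least $4$ leaves. Their new order is at least $4(j-1)-1=4j-5$, and we need $4j-5\ge(4j-1)/2$.
\item The new Whitney disks are framed.
\end{itemize}
Both inequalities are equivalent to $4j\ge9$, which holds for $j\ge3$. (It fails for $j=2$, which is why that case needs the vanishing of $\mathcal{T}^\infty_6(1)$.) So $L^\sharp$ bounds an order $4j-1$ tower.

Let $A_1,A_2$ be the annuli of the concordance in Proposition~\ref{prop:conc}. By Lemma~\ref{lem:conc}(b), $A_1$ has a tubular neighborhood $S^1\times D^2\times[0,1]$, disjoint from $A_2$, that gives $0$-framed neighborhoods of $L_1$ and $b_1$ at its ends. The product with $[0,1]$ of the fixed link in $S^1\times D^2$ that defines $\operatorname{BD}_{\tilde J'}$, together with $A_2$, is a concordance from $L^\sharp$ to $B^\sharp$. By Lemma~\ref{lem:conc}(a), $B^\sharp$ bounds an order $4j-1$ tower. Adding disjoint disks for the split unknots and applying Lemma~\ref{lem:fusion}, we see that $B_J$ does too.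
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $n\not\equiv2\bmod4$ the map $\mu_n$ is an isomorphism by (F3). For $n=4j-2$ with $j\ge2$ it is onto by (F1), and its kernel $\mathsf{K}^\infty_{4j-2}$ is zero by Theorem~\ref{thm:B}. The map $R^\infty_2$ is onto. Since $\mu_2R^\infty_2=\eta_2$, its kernel lies in $\ker\eta_2\cong\mathbb{Z}_2\otimes\mathsf{L}_1$, where $R^\infty_2$ restricts to $\alpha^\infty_1$, which is injective by (F5). So $R^\infty_2$ is an isomorphism.

Let the framed link $L$ bound an order $n$ tower. For each $k<n$ it bounds an order $k+1$ tower, so $[L]=0\in\mathsf{W}^\infty_k$ by (F2), and $\mu_k(L)=0$. If $n\ge3$, then $[L]=0\in\mathsf{K}^\infty_2$, and the Arf invariants of the components vanish by (F5). Conversely, suppose that these invariants vanish. The link bounds an order $0$ tower, and Lemma~\ref{lem:raise} applies for $k=0,1,\dots,n-1$ in turn: for $k\ne2$ because $\mu_k$ is injective, and for $k=2$, which occurs only if $n\ge3$, because the Arf invariants vanish. The last step gives an order $n$ tower.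
\end{proof}

\begin{thebibliography}{9}

\bibitem{CST1}
Conant, Schneiderman, and Teichner,
\emph{Whitney tower concordance of classical links}.

\bibitem{CST2}
Conant, Schneiderman, and Teichner,
\emph{Tree homology and a conjecture of Levine}.

\bibitem{CST3}
Conant, Schneiderman, and Teichner,
\emph{Milnor invariants and twisted Whitney towers}.

\bibitem{Sch}
Rob Schneiderman,
\emph{Introduction to Whitney Towers},
arXiv:2012.01475 (2020).

\end{thebibliography}
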